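# Weak tightness and the cardinality of homogeneous compacta

## 1. The guess $|X|\le 2^{wt(X)}$ on Cantor cubes

A compactum is a compact Hausdorff space. A space $X$ is homogeneous if for all $x,y\in X$ some homeomorphism $h:X\to X$ has $h(x)=y$. All cardinal invariants below are infinite by convention. We write $\{0,1\}^\tau$ for the Cantor cube and keep $2^\tau$ for the cardinal; $\mathfrak c=2^\omega$, and $[Y]^{\le\theta}$ is the set of subsets of $Y$ of size at most $\theta$.

**Definition 1.1.** The tightness $t(X)$ is the least infinite $\kappa$ such that whenever $x\in\overline A\subseteq X$ there is $B\in[A]^{\le\kappa}$ with $x\in\overline B$. For $A\subseteq X$ put $[A]^c_\lambda=\bigcup\{\overline B: B\subseteq A,\ |B|\le\lambda\}$. The weak tightness $wt(X)$ is the least infinite $\kappa$ for which $X$ has a cover $\mathcal C$ with $|\mathcal C|\le 2^\kappa$ such that every $C\in\mathcal C$, as a subspace, has $t(C)\le\kappa$, and satisfies $X=[C]^c_{2^\kappa}$.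

The cover $\{X\}$ shows $wt(X)\le t(X)$. A local $\pi$-base at $x$ is a family of nonempty open sets such that every neighborhood of $x$ contains a member; $\pi\chi(x,X)$ is the least infinite cardinal $\theta$ such that there is a local $\pi$-base at $x$ of size at most $\theta$, and the $\pi$-character is $\pi\chi(X)=\sup_x\pi\chi(x,X)$. Two theorems may be used freely.

1. (i) De la Vega's theorem: $|X|\le 2^{t(X)}$ for every homogeneous compactum $X$.
2. (ii) Bella and Carlson (2020): $|X|\le 2^{wt(X)\pi\chi(X)}$ for every homogeneous compactum $X$.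

Bella and Carlson (2020) asked whether $|X|\le 2^{wt(X)}$ for every homogeneous compactum; the question is taken from Nathan Carlson, "A survey of cardinality bounds on homogeneous topological spaces", arXiv:2007.14326 (2020). With (i) and (ii) in view, the answer one would first guess is yes. Let us test it.

If $wt(X)=t(X)$, the guess is de la Vega's theorem. This covers $\{0,1\}^\omega$. The first cube that is not immediate is $X=\{0,1\}^{\omega_1}$, which is homogeneous because it is a topological group.

Two facts about it. First, $t(X)=\omega_1$: the constant function $1$ is in the closure of the set of points of countable support, but not in the closure of a countable set $B$ of such points, since some coordinate is $0$ on all of $B$; and $t(X)\le w(X)=\omega_1$. Second, $X$ is separable: fix an injection $i:\omega_1\to\mathbb R$, and take the countably many functions that are $1$ at $\alpha$ exactly when $i(\alpha)\in J$, where $J$ is a finite union of rational intervals. Let $S$ be a countable dense set. Since $wt(X)\in\{\omega,\omega_1\}$ and $|X|=2^{\omega_1}$,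 the guess can fail for $X$ only if $wt(X)=\omega$ and $2^{\omega_1}>\mathfrak c$.

If $2^{\omega_1}=\mathfrak c$, then $wt(X)=\omega$: use the cover by the $\mathfrak c$ countable sets $\{x\}\cup S$, which are dense and, being countable, countably tight. So $wt$ can be smaller than $t$, but then the guess holds, with equality. For $2^{\omega_1}>\mathfrak c$ here is a useful test.

**Lemma 1.2.** Suppose $Z\subseteq\{0,1\}^{\omega_1}$ has $|Z|>\mathfrak c$ and every countable $B\subseteq Z$ is closed in $Z$. Then $wt(\{0,1\}^{\omega_1})>\omega$.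

Proof. Suppose $\mathcal C$ is a cover by at most $\mathfrak c$ countably tight sets. For $C\in\mathcal C$ let $D_C$ be dense in $C\cap Z$ with $|D_C|\le\omega_1\le\mathfrak c$; it exists because the weight is $\omega_1$. Let $z\in Z$ and $z\in C\in\mathcal C$. Then $z\in\overline{D_C}$, so $z\in\overline B$ for some countable $B\subseteq D_C\subseteq Z$. As $B$ is closed in $Z$, $z\in B\subseteq D_C$. So $Z=\bigcup_C D_C$ has size at most $\mathfrak c$, a contradiction. $\square$

Assume CH. The tree $T$ of all functions $s:\delta\to\{0,1\}$, $\delta<\omega_1$, has $\mathfrak c=\omega_1$ nodes. For $x:\omega_1\to\{0,1\}$ let $z_x\in\{0,1\}^T$ be $1$ at $s$ iff $s\subset x$. Let $Z$ be the set of all $z_x$; then $|Z|=2^{\omega_1}>\mathfrak c$. If $B\subseteq Z$ is countable and $z_x\notin B$, some $\delta<\omega_1$ satisfies $x\upharpoonright\delta\ne y\upharpoonright\delta$ for all $z_y\in B$. At the coordinate $x\upharpoonright\delta$ the point $z_x$ is $1$ and all points of $B$ are $0$. So $B$ is closed in $Z$, Lemma 1.2 applies, and the guess survives.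

Assume $\mathfrak c=\omega_2<2^{\omega_1}$. Now $T$ has $\omega_2$ nodes and $Z$ lives in $\{0,1\}^{\omega_2}$, which is too large a cube. Number the nodes by $\omega_2$; each $x$ becomes a function $h_x:\omega_1\to\omega_2$, where $h_x(\delta)$ is the number of $x\upharpoonright\delta$. As $cf(\omega_2)>\omega_1$, each $h_x$ is bounded, and as $2^{\omega_1}>\omega_2$, one bound $j<\omega_2$ works for more than $\mathfrak c$ of the $x$. These $x$ use only the at most $\omega_1$ nodes numbered below $j$, so restricting the coordinates to those nodes puts more than $\mathfrak c$ points into $\{0,1\}^{\omega_1}$, with the same separation property. The guess survives again.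

One can try to go on downward from $\mathfrak c$ like this. If at some stage the nodes are numbered by a cardinal $\nu$ with $cf(\nu)>\omega_1$, every branch is bounded. If $cf(\nu)=\omega$, then for each branch some bound below $\nu$ holds for uncountably many $\delta$, and this will turn out to be enough. But if $cf(\nu)=\omega_1<\nu$, a function $\omega_1\to\nu$ can leave every initial segment of $\nu$ for good. The first such $\nu$ is $\aleph_{\omega_1}$. The argument stops exactly there, and so does the guess.

## 2. Independence, and the threshold $\kappa^{+\kappa^+}$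

For $\kappa=\aleph_\alpha$ write $\kappa^{+\eta}=\aleph_{\alpha+\eta}$; for example $\omega^{+\omega_1}=\aleph_{\omega_1}$. Put $2^{<\mu}=\sup_{\nu<\mu}2^\nu$. HS means hereditarily separable. For a singular cardinal $\chi$, $\square_\chi$ says that there is a sequence $\langle C_i:i<\chi^+\text{ limit}\rangle$ with $C_i$ closed unbounded in $i$, $\mathrm{otp}\,C_i\le\chi$, and $C_k=C_i\cap k$ for every limit point $k<i$ of $C_i$.

**Theorem A.** Assume GCH and $\square_\chi$ for all singular $\chi\le\aleph_{\omega_1}$ (true in $L$, by Jensen). After adding $\aleph_{\omega_1}$ Cohen reals, $\mathfrak c=\aleph_{\omega_1}$, $2^{\omega_1}=\mathfrak c^+$, and the Cantor cube $X=\{0,1\}^{\omega_1}$, a compact topological group, is a union of $\omega_2\le\mathfrak c$ dense HS subspaces. Hence $wt(X)=\omega$ and $|X|=2^{\omega_1}>\mathfrak c=2^{wt(X)}$.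

**Theorem B (ZFC).** Let $X$ be a homogeneous compactum, $\kappa=wt(X)$, and let $\lambda$ be the least cardinal with $2^\lambda>2^\kappa$.

1. $w(X)\le 2^\kappa$, $\pi\chi(X)<2^\kappa$ and $|X|\le 2^{<2^\kappa}$.
2. If $|X|>2^\kappa$, then there is a cardinal $\nu$ with $\kappa^+\le\lambda=cf(\nu)<\nu\le 2^\kappa$. Hence $2^\kappa\ge\kappa^{+\kappa^+}$.

So $|X|\le 2^{wt(X)}$ whenever $2^\kappa<\kappa^{+\kappa^+}$ for $\kappa=wt(X)$. In particular it always holds under GCH, where $2^\kappa=\kappa^+$; and if $wt(X)=\omega$ it holds when $\mathfrak c<\aleph_{\omega_1}$. Theorem A, where $\mathfrak c=\aleph_{\omega_1}$, shows that "$<\kappa^{+\kappa^+}$" cannot be weakened to "$\le$". In that model $2^{<\mathfrak c}=\mathfrak c^+=|X|$, so the ZFC bound $2^{<2^{wt(X)}}$ is attained. Together: if ZFC is consistent, the statement "$|X|\le2^{wt(X)}$ for every homogeneous compactum $X$" is independent of ZFC. It holds in $L$ by Theorem B and fails after adding $\aleph_{\omega_1}$ Cohen reals to $L$ by Theorem A.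

## 3. Saturated sets and the bound $w(X)\le 2^{wt(X)}$

In Sections 3–5, $X\neq\emptyset$ is a homogeneous compactum, $\kappa=wt(X)$ is witnessed by $\mathcal C$, and $\mu=2^\kappa$. Note $\mu^\kappa=\mu$. A $G_\theta$-set is an intersection of at most $\theta$ open sets; for instance every point of $\{0,1\}^\theta$ is a $G_\theta$-set. We use these textbook facts: a regular space with a dense set of size $\le\kappa$ has weight $\le 2^\kappa$; weight equals network weight for compacta; and if $x\notin H$ with $H$ closed in a compactum, then $x$ lies in a closed $G_\delta$-set disjoint from $H$ (Urysohn).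

**Definition 3.1.** $A\subseteq X$ is saturated if $A\subseteq\overline{A\cap C}$ for all $C\in\mathcal C$.

In Section 1, with $2^{\omega_1}=\mathfrak c$ and the cover by the sets $\{x\}\cup S$, the set $S$ is saturated, because $S\cap C=S$ for every $C$ in the cover. A singleton $\{p\}$ with $p\notin S$ is not: it misses $\{x\}\cup S$ when $x\ne p$. Unions of saturated sets are saturated. Saturated sets behave as if $X$ itself had tightness $\kappa$:

**Lemma 3.2.**

(a) If $A$ is saturated, then $\overline A=\bigcup\{\overline E:E\in[A]^{\le\kappa}\}$.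

(b) If $|B|\le\mu$, there is a saturated $A\supseteq B$ with $|A|\le\mu$.

(c) If $\langle H_\alpha:\alpha<\kappa^+\rangle$ is an increasing sequence of saturated sets, then $\overline{\bigcup_\alpha H_\alpha}=\bigcup_\alpha\overline{H_\alpha}$.

Proof. (a) Let $x\in\overline A$ and choose $C\in\mathcal C$ with $x\in C$. Saturation gives $\overline A\subseteq\overline{A\cap C}$, so $x\in\overline{A\cap C}$. Both $x$ and $A\cap C$ are inside $C$, and $t(C)\le\kappa$, so $x\in\overline E$ for some $E\in[A\cap C]^{\le\kappa}$.

(b) For $x\in X$ and $C\in\mathcal C$ we have $x\in[C]^c_\mu$; fix $E_{x,C}\in[C]^{\le\mu}$ with $x\in\overline{E_{x,C}}$. Put $B_0=B$, $B_{n+1}=B_n\cup\bigcup\{E_{x,C}:x\in B_n,\,C\in\mathcal C\}$ and $A=\bigcup_nB_n$. As $|\mathcal C|\le\mu$, $|A|\le\mu$. If $x\in A$, then $E_{x,C}\subseteq A\cap C$, so $x\in\overline{A\cap C}$.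

(c) The union is saturated. By (a) each point of its closure is in $\overline E$ for some $E$ of size $\le\kappa$, and $E\subseteq H_\alpha$ for some $\alpha$ because $\kappa^+$ is regular. The other inclusion is clear. $\square$

**Lemma 3.3.** There are $K\in[X]^{\le\mu}$ and a nonempty closed $G_\kappa$-set $G\subseteq\overline K$.

Proof. The purpose is to find one place where $X$ is "small"; homogeneity will spread it. Suppose there is no such pair. By recursion on $\alpha<\kappa^+$ we choose $H_\alpha,x_\alpha,G_\alpha$. By Lemma 3.2(b) choose a saturated $H_\alpha$ of size $\le\mu$ containing $\{x_\beta:\beta<\alpha\}\cup\bigcup_{\beta<\alpha}H_\beta$. The set $G'=\bigcap_{\beta<\alpha}G_\beta$ (with $G'=X$ if $\alpha=0$) is a closed $G_\kappa$-set, nonempty by compactness since the $G_\beta$ are decreasing, closed and nonempty. By assumption $G'\not\subseteq\overline{H_\alpha}$. Pick $x_\alpha\in G'\setminus\overline{H_\alpha}$, a closed $G_\delta$-set $Q$ with $x_\alpha\in Q\subseteq X\setminus\overline{H_\alpha}$, and let $G_\alpha=G'\cap Q$.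

By compactness there is $z\in\bigcap_\alpha\overline{\{x_\beta:\beta\ge\alpha\}}$. For $\beta\ge\alpha$ we have $x_\beta\in G_\beta\subseteq G_\alpha$, and $G_\alpha$ is closed; so $z\in G_\alpha$ for every $\alpha$. Also $x_\beta\in H_{\beta+1}$, so $z\in\overline{\bigcup_\alpha H_\alpha}$, and by Lemma 3.2(c) $z\in\overline{H_\alpha}$ for some $\alpha$. But $G_\alpha\cap\overline{H_\alpha}=\emptyset$, a contradiction. $\square$

**Lemma 3.4.** $d(X)\le\mu$ and $w(X)\le\mu$.

Proof. Moving the pair of Lemma 3.3 by homeomorphisms, every $y\in X$ lies in a closed set $G_y=\bigcap_{\nu<\kappa}U_{y,\nu}$, with $U_{y,\nu}$ open, such that $G_y\subseteq\overline{K_y}$ for some $K_y\in[X]^{\le\mu}$.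

**Step 1: few of the sets $G_y$ cover $\overline H$.** This prepares a closing-off argument. We claim: if $H$ is saturated and $|H|\le\mu$, then $\overline H\subseteq\bigcup_{y\in Y}G_y$ for some $Y\in[X]^{\le\mu}$. By Lemma 3.2(a), $\overline H$ is a union of at most $\mu^\kappa=\mu$ sets $\overline E$ with $|E|\le\kappa$, and each such $\overline E$ has a base of size $\le 2^\kappa=\mu$. There are at most $\mu^\kappa=\mu$ intersections of at most $\kappa$ members of this base. If $y\in\overline E$, choose for each $\nu<\kappa$ a base member containing $y$ and contained in $U_{y,\nu}$; their intersection contains $y$ and is contained in $G_y$. Now for each intersection that is contained in some $G_y$, put one such $y$ into $Y$. Over all $E$ this gives $|Y|\le\mu$, and every point of $\overline H$ is covered.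

**Step 2: few of the sets $G_y$ cover $X$.** This gives a small dense set. By recursion on $\alpha<\kappa^+$ choose a saturated $H_\alpha\in[X]^{\le\mu}$ and $Y_\alpha\in[X]^{\le\mu}$. Put $\mathcal V_\beta=\{U_{y,\nu}:y\in Y_\beta,\ \nu<\kappa\}$, a family of size $\le\mu$. By Lemma 3.2(b) choose $H_\alpha\supseteq\bigcup_{\beta<\alpha}H_\beta$ containing, for each $\beta<\alpha$ and each finite $\mathcal V'\subseteq\mathcal V_\beta$ not covering $X$, a point of $X\setminus\bigcup\mathcal V'$. By Step 1 choose $Y_\alpha\supseteq\bigcup_{\beta<\alpha}Y_\beta$ with $\overline{H_\alpha}\subseteq\bigcup_{y\in Y_\alpha}G_y$. Let $H=\bigcup_\alpha H_\alpha$ and $Y=\bigcup_\alpha Y_\alpha$. By Lemma 3.2(c), $\overline H\subseteq\bigcup_{y\in Y}G_y$.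

Suppose $p\notin\bigcup_{y\in Y}G_y$. Each point of $\overline H$ lies in some $G_y$ with $y\in Y$, and then in some $U_{y,\nu}$ with $p\notin U_{y,\nu}$. By compactness finitely many of these sets cover $\overline H$, and they miss $p$. They all lie in one $\mathcal V_\alpha$, as the $Y_\alpha$ increase. They do not cover $X$, so $H_{\alpha+1}\subseteq H$ contains a point outside their union, a contradiction. So $X=\bigcup_{y\in Y}G_y$ and $\bigcup_{y\in Y}K_y$ is dense, of size $\le\mu$.

**Step 3: the weight.** Here density is turned into weight. By Lemma 3.2(b) there is a dense saturated $K$ with $|K|\le\mu$. By (a), $X=\overline K$ is a union of at most $\mu^\kappa=\mu$ subspaces $\overline E$, each of weight $\le\mu$. The union of their bases is a network of size $\le\mu$, and $w(X)=nw(X)\le\mu$. $\square$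

By itself $w(X)\le\mu$ gives only $|X|\le2^{2^\kappa}$. To do better we use (ii), and aim at the $\pi$-character. We do not need $\pi\chi(X)\le\kappa$: if $\lambda$ is least with $2^\lambda>2^\kappa$, then $\pi\chi(X)<\lambda$ already gives $|X|\le 2^{\kappa\cdot\pi\chi(X)}\le2^\kappa$. Section 1 showed how to argue when $X$ has coordinates. The next section supplies coordinates when the $\pi$-character is large.

## 4. From large $\pi$-character to a map onto $\{0,1\}^\tau$

The following lemma is a form of Šapirovskiĭ's theorem, for all $\tau$ of uncountable cofinality. Write $\mathrm{Fn}(J,2)$ for the set of finite partial functions from $J$ to $\{0,1\}$.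

**Lemma 4.1.** Let $X$ be a compactum and $\tau$ a cardinal with $cf(\tau)>\omega$ such that $\pi\chi(x,X)\ge\tau$ for all $x\in X$. Then some closed $F\subseteq X$ maps continuously onto $\{0,1\}^\tau$.

Proof.

**Step 1: a rank for small closed sets.** The rank will let us split many closed sets at once. Let $\vartheta=\omega$ if $\tau$ is regular and $\vartheta=cf(\tau)$ if $\tau$ is singular; so $\vartheta<\tau$. Let $\mathcal K$ be the set of nonempty closed $G_\vartheta$-sets. It is closed under nonempty finite intersections and, by compactness, under intersections of decreasing sequences of length $\le\vartheta$. Every $K\in\mathcal K$ has an outer base of size $\le\vartheta$: if $K=\bigcap_{\nu<\vartheta}U_\nu$, choose open $V_\nu$ with $K\subseteq V_\nu\subseteq\overline{V_\nu}\subseteq U_\nu$. If $W\supseteq K$ is open, then $\bigcap_\nu\overline{V_\nu}=K\subseteq W$, so by compactness finitely many $\overline{V_\nu}$ have intersection inside $W$; thus the finite intersections of the $V_\nu$ form an outer base.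

From now on $\mathcal E$ (also with primes and indices) denotes a family of nonempty open sets with $|\mathcal E|<\tau$. Call an open $W$ $\mathcal E$-small if no member of $\mathcal E$ is contained in $W$. As $\mathcal E$ is not a local $\pi$-base at any point, every point has an $\mathcal E$-small neighborhood. So for $K\in\mathcal K$ the least number $n_{\mathcal E}(K)\ge1$ of $\mathcal E$-small open sets covering $K$ is finite.

Example: let $X=\{0,1\}^\tau$ and let $\mathcal E\ne\emptyset$. Shrink each member of $\mathcal E$ to a basic clopen set; fewer than $\tau$ coordinates are used in all. If $\alpha$ is not among them, then $\{x:x(\alpha)=0\}$ and $\{x:x(\alpha)=1\}$ are $\mathcal E$-small and cover $X$, while $X$ is not $\mathcal E$-small. So $n_{\mathcal E}(X)=2$. The proof recovers such splittings in general.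

If $\mathcal E\subseteq\mathcal E'$ then $\mathcal E'$-small sets are $\mathcal E$-small, so $n_{\mathcal E}(K)\le n_{\mathcal E'}(K)$. If $L\subseteq K$ then $n_{\mathcal E}(L)\le n_{\mathcal E}(K)$. Put $N(K)=\sup_{\mathcal E}n_{\mathcal E}(K)$. It is finite: otherwise choose $\mathcal E_m$ with $n_{\mathcal E_m}(K)\ge m$; the union $\mathcal E$ of these has size $<\tau$ because $cf(\tau)>\omega$, and $n_{\mathcal E}(K)\ge m$ for all $m$, which is impossible. Being a finite supremum of integers, it is attained. Moreover $N(K)\ge2$: if $\mathcal E$ is an outer base of $K$ of size $\le\vartheta$, an open set containing $K$ contains a member of $\mathcal E$, so no single $\mathcal E$-small set covers $K$.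

Choose $K_0\in\mathcal K$ with $n:=N(K_0)$ minimal. If $L\in\mathcal K$ and $L\subseteq K_0$, then $N(L)\le n$, so $N(L)=n\ge2$.

**Step 2: choosing witnesses that stay small in number.** In Step 3 we must combine witnesses for fewer than $\tau$ sets $L$; for singular $\tau$ this needs care. We claim that there are $K\in\mathcal K$ with $K\subseteq K_0$ and, for each $L\in\mathcal K$ with $L\subseteq K$, a family $\mathcal E_L$ with $n_{\mathcal E_L}(L)=n$, such that $|\bigcup_{L\in\mathcal D}\mathcal E_L|<\tau$ whenever $\mathcal D$ is a set of fewer than $\tau$ such $L$.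

If $\tau$ is regular, take $K=K_0$ and any witnesses $\mathcal E_L$. Let $\tau$ be singular. It suffices to find $K$ and an infinite $\rho<\tau$ such that all $\mathcal E_L$ can be chosen of size $\le\rho$, since then the union has size at most $|\mathcal D|\cdot\rho<\tau$. Suppose this is impossible: for every $K\in\mathcal K$ with $K\subseteq K_0$ and every infinite $\rho<\tau$ there is $L\in\mathcal K$, $L\subseteq K$, with $n_{\mathcal E}(L)<n$ whenever $|\mathcal E|\le\rho$. Let $\langle\tau_i:i<\vartheta\rangle$ be infinite cardinals cofinal in $\tau$. Build decreasing $K_i\in\mathcal K$ for $i\le\vartheta$, starting with $K_0$ and taking intersections at limits $i\le\vartheta$, such that $n_{\mathcal E}(K_{i+1})<n$ whenever $|\mathcal E|\le\tau_i$. Then $K_\vartheta\in\mathcal K$. Any $\mathcal E$ has size $\le\tau_i$ for some $i$, so $n_{\mathcal E}(K_\vartheta)\le n_{\mathcal E}(K_{i+1})<n$. Hence $N(K_\vartheta)<n$, contradicting minimality. Fix $K$ and the $\mathcal E_L$ as claimed.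

**Step 3: a dyadic system.** We build the coordinates one by one. By recursion on $\alpha<\tau$ we choose disjoint closed $G_\delta$-sets $P^0_\alpha,P^1_\alpha$ such that
$$K\cap\bigcap_{\beta\in\mathrm{dom}(e)}P^{e(\beta)}_\beta\ne\emptyset\qquad\text{for every }e\in\mathrm{Fn}(\alpha+1,2).\tag{4.1}$$
Let $\mathcal D$ be the set of all $K\cap\bigcap_{\beta\in\mathrm{dom}(e)}P^{e(\beta)}_\beta$ with $e\in\mathrm{Fn}(\alpha,2)$. They are nonempty by the inductive hypothesis, so they belong to $\mathcal K$; also $K\in\mathcal D$ and $|\mathcal D|<\tau$. Let $\mathcal E=\bigcup_{L\in\mathcal D}\mathcal E_L$, of size $<\tau$. For $L\in\mathcal D$ we get $n=n_{\mathcal E_L}(L)\le n_{\mathcal E}(L)\le N(L)=n$, so $n_{\mathcal E}(L)=n$. In particular there are $\mathcal E$-small open sets $W_1,\dots,W_n$ covering $K$. The closed sets $P=K\setminus\bigcup_{i<n}W_i$ and $Q=K\setminus W_n$ are disjoint. Let $L\in\mathcal D$. Since $n_{\mathcal E}(L)>n-1\ge1$, the sets $W_1,\dots,W_{n-1}$ do not cover $L$, so $L\cap P\ne\emptyset$. Since $n_{\mathcal E}(L)>1$, $L\not\subseteq W_n$,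 so $L\cap Q\ne\emptyset$. By Urysohn's lemma choose disjoint closed $G_\delta$-sets $P^0_\alpha\supseteq P$ and $P^1_\alpha\supseteq Q$. Both meet every $L\in\mathcal D$, which is (4.1).

**Step 4: the map.** Let $F=K\cap\bigcap_{\alpha<\tau}(P^0_\alpha\cup P^1_\alpha)$, and for $x\in F$ let $f(x)(\alpha)=i$ iff $x\in P^i_\alpha$. For each $\alpha$ the sets $P^0_\alpha\cap F$ and $P^1_\alpha\cap F$ are closed and partition $F$, so $f:F\to\{0,1\}^\tau$ is continuous. For $g\in\{0,1\}^\tau$ the set $K\cap\bigcap_\alpha P^{g(\alpha)}_\alpha$ is nonempty by (4.1) and compactness, and $f$ maps it to $g$. So $f$ is onto. $\square$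

## 5. Branches of trees and the proof of Theorem B

Lemma 1.2 now extends from the cube to every homogeneous compactum. The notation is that of Section 3.

**Proposition 5.1.** Let $cf(\tau)>\omega$. Suppose $Z\subseteq\{0,1\}^\tau$, $|Z|>\mu$, and $|\overline B\cap Z|\le\mu$ for all $B\in[Z]^{\le\kappa}$. Then $\pi\chi(X)<\tau$.

Proof. Suppose $\pi\chi(X)\ge\tau$. By homogeneity all points have the same $\pi$-character, so it is $\ge\tau$ at every point. Let $f:F\to\{0,1\}^\tau$ be as in Lemma 4.1 and $E=f^{-1}(Z)$. For $C\in\mathcal C$ let $D_C$ be dense in $C\cap E$ with $|D_C|\le w(X)\le\mu$ (Lemma 3.4). Put $D=\bigcup_CD_C$; then $|D|\le\mu$ and $f(D)\subseteq Z$. The set $\bigcup\{\overline B\cap Z:B\in[f(D)]^{\le\kappa}\}$ has size at most $\mu^\kappa\cdot\mu=\mu$, so we can pick $z\in Z$ outside it. Pick $x\in F$ with $f(x)=z$, and $C\in\mathcal C$ with $x\in C$. Then $x\in C\cap E\subseteq\overline{D_C}$, and $t(C)\le\kappa$ gives $S\in[D_C]^{\le\kappa}$ with $x\in\overline S$. By continuity $z\in\overline{f(S)}$ with $f(S)\in[f(D)]^{\le\kappa}$, a contradiction.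 $\square$

**Lemma 5.2.** Let $\lambda$ be the least cardinal with $2^\lambda>2^\kappa=\mu$. Then $\kappa<\lambda\le\mu$, the set ${}^{<\lambda}\{0,1\}$ of functions from ordinals $\delta<\lambda$ to $\{0,1\}$ has size $\mu$, and $\lambda$ is regular.

Proof. $\lambda\le\mu$ because $2^\mu>\mu$, and $\lambda>\kappa$ is clear. For $\delta<\lambda$ we have $2^{|\delta|}\le\mu$, so there are at most $\lambda\cdot\mu=\mu$ such functions, and there are $\mu$ with domain $\kappa$. If $\rho=cf(\lambda)<\lambda$, write $\lambda$ as a union of $\rho$ sets of size $<\lambda$; then $2^\lambda\le\mu^\rho=2^{\kappa\cdot\rho}\le\mu$, since $\kappa\cdot\rho<\lambda$. This is a contradiction. $\square$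

**Proof of Theorem B(1).** The purpose is to use all branches of the full tree; this costs $\mu$ coordinates. $w(X)\le\mu$ is Lemma 3.4. For $x:\lambda\to\{0,1\}$ let $z_x$ be the point of the cube with index set ${}^{<\lambda}\{0,1\}$ (a copy of $\{0,1\}^\mu$) such that $z_x(s)=1$ iff $s\subset x$. Let $Z$ be the set of all $z_x$; $|Z|=2^\lambda>\mu$. Let $B\in[Z]^{\le\kappa}$ and $z_x\notin B$. As $\kappa<\lambda$ and $\lambda$ is regular, some $\delta<\lambda$ satisfies $x\upharpoonright\delta\ne y\upharpoonright\delta$ for all $z_y\in B$. The coordinate $x\upharpoonright\delta$ shows $z_x\notin\overline B$. So $\overline B\cap Z=B$. By König's theorem $cf(\mu)=cf(2^\kappa)>\kappa\ge\omega$, so Proposition 5.1 with $\tau=\mu$ gives $\pi\chi(X)<\mu$. As $\kappa\cdot\pi\chi(X)<\mu$, (ii) gives $|X|\le 2^{\kappa\cdot\pi\chi(X)}\le2^{<\mu}$. $\square$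

For part (2) we carry out the descent of Section 1, from $\mu$ nodes down to $\lambda$ nodes.

**Definition 5.3.** A set $\mathcal H$ of functions with domain $\lambda$ is tree-like if for $h,h'\in\mathcal H$ and $\varepsilon<\delta<\lambda$, $h(\delta)=h'(\delta)$ implies $h(\varepsilon)=h'(\varepsilon)$.

For example let $\lambda=\omega_1$ and, for $1\le\beta<\omega_1$, let $h^\beta(\delta)=0$ if $\delta<\beta$ and $h^\beta(\delta)=\beta$ if $\delta\ge\beta$. If $h^\beta(\delta)=h^\gamma(\delta)$ with $\beta\ne\gamma$, the common value is $0$, so $\delta<\beta,\gamma$, and all earlier values are $0$ too. So this family is tree-like.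

**Proof of Theorem B(2).** Assume that there is no cardinal $\nu$ with $cf(\nu)=\lambda<\nu\le\mu$. We show $|X|\le\mu$.

**Step 1: a minimal set of labels.** This sets up the descent. Let $\nu$ be the least cardinal such that some tree-like $\mathcal H\subseteq{}^\lambda\nu$ has $|\mathcal H|>\mu$. It exists and $\nu\le\mu$: fix an injection $c:{}^{<\lambda}\{0,1\}\to\mu$ and put $h_x(\delta)=c(x\upharpoonright\delta)$ for $x:\lambda\to\{0,1\}$. These functions form a tree-like family of size $2^\lambda>\mu$. Fix $\mathcal H$ for $\nu$.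

**Step 2: $\nu\le\lambda$.** Here the assumption on cofinalities enters. Suppose $\nu>\lambda$. As $\lambda<\nu\le\mu$, we have $cf(\nu)\ne\lambda$. Let $\langle\nu_j:j<cf(\nu)\rangle$ be increasing and cofinal in $\nu$. For each $h\in\mathcal H$ there is $j$ such that $\{\delta<\lambda:h(\delta)<\nu_j\}$ is unbounded in $\lambda$: if $cf(\nu)>\lambda$, then $h$ is bounded; if $cf(\nu)<\lambda$, then $\lambda$ is the union of these $cf(\nu)$ sets, and one of them is unbounded because $\lambda$ is regular. As $cf(\nu)\le\mu<|\mathcal H|$, a single $j$ works for all $h$ in some $\mathcal H'\subseteq\mathcal H$ with $|\mathcal H'|>\mu$. Let $V_\delta=\{h(\delta):h\in\mathcal H'\}$. For $v\in V_\delta$ choose $h\in\mathcal H'$ with $h(\delta)=v$ and $\delta'\ge\delta$ with $h(\delta')<\nu_j$. By tree-likeness the pair $(\delta',h(\delta'))$ determines $h(\delta)=v$. So $|V_\delta|\le\nu':=\max(\lambda,|\nu_j|)<\nu$. Choose injections $i_\delta:V_\delta\to\nu'$ and replace each $h\in\mathcal H'$ by $\delta\mapsto i_\delta(h(\delta))$. Tree-likeness and the number of functions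 are preserved, which contradicts the minimality of $\nu$.

**Step 3: the bound.** Now the coordinates fit into a cube of weight $\lambda$. By Step 2 there is a tree-like $\mathcal H\subseteq{}^\lambda\lambda$ with $|\mathcal H|>\mu$. Let $z_h\in\{0,1\}^{\lambda\times\lambda}$ with $z_h(\delta,i)=1$ iff $h(\delta)=i$, and $Z=\{z_h:h\in\mathcal H\}$. Let $B\in[Z]^{\le\kappa}$ and $z_h\notin B$. For each $z_b\in B$, $h$ and $b$ differ at some $\delta_b$, hence, by tree-likeness, at every $\delta\ge\delta_b$. As $\lambda>\kappa$ is regular, some $\delta<\lambda$ has $h(\delta)\ne b(\delta)$ for all $z_b\in B$. The coordinate $(\delta,h(\delta))$ shows $z_h\notin\overline B$. So $\overline B\cap Z=B$. Proposition 5.1 with $\tau=\lambda$, which is regular and uncountable, gives $\pi\chi(X)<\lambda$. Then $\kappa\cdot\pi\chi(X)<\lambda$ and (ii) gives $|X|\le2^{\kappa\cdot\pi\chi(X)}\le\mu$.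

**Step 4: the size of $\nu$.** This translates the cofinality condition into the threshold. Let $cf(\nu)=\lambda<\nu\le2^\kappa$ and write $\nu=\kappa^{+\eta}$. As $\nu$ is singular, $\eta$ is a limit ordinal and $cf(\eta)=cf(\nu)=\lambda\ge\kappa^+$. So $\eta\ge\kappa^+$ and $2^\kappa\ge\nu\ge\kappa^{+\kappa^+}$. $\square$

## 6. The Cohen extension, and an enumeration that fails

Theorem B tells us where to look for a failure with $wt(X)=\omega$: $2^\omega=\aleph_{\omega_1}$ is the first possibility. Put $\Omega=\aleph_{\omega_1}$. Let $V$ satisfy GCH, let $P=\mathrm{Fn}(\Omega,2)$ ordered by reverse inclusion, $G$ a $P$-generic filter over $V$, and $r=\bigcup G:\Omega\to\{0,1\}$. $P$ is ccc, so cardinals and cofinalities are preserved.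

In $V$, functions $\omega\to\Omega$ are bounded because $cf(\Omega)=\omega_1$, so by GCH $\Omega^\omega=\Omega$. Counting nice names, $\mathfrak c\le(\Omega^\omega)^V=\Omega$ in $V[G]$; and $\mathfrak c\ge\Omega$ since $\Omega$ Cohen reals are added. For $\omega_1\le\nu<\Omega$, $2^\nu\le(\Omega^\nu)^V\le(2^\Omega)^V=\Omega^+$. By König $cf(2^{\omega_1})>\omega_1=cf(\mathfrak c)$, so $2^{\omega_1}\neq\mathfrak c$ and $2^{\omega_1}>\mathfrak c$. Hence in $V[G]$
$$\mathfrak c=\aleph_{\omega_1},\qquad 2^{\omega_1}=\Omega^+=\mathfrak c^+=2^{<\mathfrak c}.\tag{6.1}$$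

We must cover $\{0,1\}^{\omega_1}$ by few countably tight sets. The natural plan is this. Every $x\in\{0,1\}^{\omega_1}\cap V[G]$ is computed from $r\upharpoonright a$ for some $a\in[\Omega]^{\le\omega_1}$ in $V$, the support of a name. If we enumerate each $a$ by a set of size $\le\omega_1$, say by $e_a$, then $x$ is computed from $r\circ e_a$ by a rule that knows only about the index set. Under GCH there are only $\omega_2$ rules. So group the points by rule.

Everything depends on the choice of $e_a$. The first choice is the increasing enumeration, and it fails even for the simplest rule $x=r\circ e_a$ with $a$ of order type $\omega_1$. For $\beta\le\omega_1$ let $e^\beta:\omega_1\to\Omega$,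
$$e^\beta(\xi)=\omega\cdot\xi\ \ (\xi<\beta),\qquad e^\beta(\xi)=\omega\cdot\xi+1\ \ (\beta\le\xi<\omega_1).$$
These are strictly increasing functions in $V$, so all points $x_\beta=r\circ e^\beta$ lie in the same piece. For finite $F\subseteq\omega_1$ and $\max F<\beta<\omega_1$ the points $x_\beta$ and $x_{\omega_1}$ agree on $F$; so $x_{\omega_1}\in\overline{\{x_\beta:\beta<\omega_1\}}$. Let $B\subseteq\omega_1$ be countable and $\sup B\le\beta^*<\omega_1$. By genericity there is $\xi$ with $\beta^*\le\xi<\omega_1$ and $r(\omega\cdot\xi)\ne r(\omega\cdot\xi+1)$: any finite condition can be extended in this way. For all $\beta\in B$, $x_\beta(\xi)=r(\omega\cdot\xi+1)\ne r(\omega\cdot\xi)=x_{\omega_1}(\xi)$. So $x_{\omega_1}\notin\overline{\{x_\beta:\beta\in B\}}$, and the piece is not countably tight.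

What went wrong: $e^\beta$ and $e^{\omega_1}$ agree at $\xi$ or not according to whether $\xi<\beta$, and a countable amount of information about the enumerations does not bound the places where two of them separate. What we want is this. If $N$ is a countable elementary submodel, $z\notin N$ an index and $a,b\in N$ two supports in the same piece, then equality $e_a(z)=e_b(z)$ should be decided by comparing two objects that lie in $N$. We achieve it by cutting up the supports along a well-ordered "filtration" of $[\Omega]^{\le\omega_1}$, and by putting into one piece only supports that are cut up alike.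

## 7. Filtrations of $[\aleph_{\omega_1}]^{\le\omega_1}$

In this section and the next we assume GCH and $\square_\chi$ for all singular $\chi\le\aleph_{\omega_1}$, and work in that model.

**Definition 7.1.** A family is generated if it has the form $\bigcup_{\xi<\omega_1}[Y_\xi]^{\le\omega_1}$. A filtration of a set $Y$ is an increasing continuous sequence $\langle\mathcal F_\alpha:\alpha\le\theta\rangle$ of generated families with $\mathcal F_0=\{\emptyset\}$, $\mathcal F_\theta=[Y]^{\le\omega_1}$ and $|\mathcal F_{\alpha+1}\setminus\mathcal F_\alpha|\le\omega_2$ for $\alpha<\theta$.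

Continuous means $\mathcal F_\alpha=\bigcup_{\beta<\alpha}\mathcal F_\beta$ at limits $\alpha$. A union of at least one and at most $\omega_1$ generated families is generated, and $\{\emptyset\}=[\emptyset]^{\le\omega_1}$ is generated.

Example: $Y=\omega_3$. Put $\mathcal F_i=\{\emptyset\}\cup\bigcup_{j<i}[j]^{\le\omega_1}$ for $i\le\omega_3$. Then $\mathcal F_{i+1}=[i]^{\le\omega_1}$ has size at most $\omega_2^{\omega_1}=\omega_2$. For limit $i$ with $cf(i)\le\omega_1$, $\mathcal F_i$ is generated by the members of a cofinal sequence; if $cf(i)>\omega_1$, subsets of $i$ of size $\le\omega_1$ are bounded and $\mathcal F_i=[i]^{\le\omega_1}$. So this is a filtration. A nonempty $a$ enters at step $i\to i+1$, where $i$ is the least ordinal with $a\subseteq i$.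

**Lemma 7.2 (gluing).** Suppose $\langle\mathcal G_i:i\le\vartheta\rangle$ is increasing and continuous and consists of generated families, $\mathcal G_0=\{\emptyset\}$, $\mathcal G_\vartheta=[Y]^{\le\omega_1}$, and $\mathcal G_{i+1}=\mathcal G_i\cup\bigcup_{\xi<\omega_1}[Y_{i,\xi}]^{\le\omega_1}$ where each $Y_{i,\xi}$ has a filtration $\langle\mathcal F^{i,\xi}_\alpha:\alpha\le\theta_{i,\xi}\rangle$. Then $Y$ has a filtration.

Proof. Between $\mathcal G_i$ and $\mathcal G_{i+1}$ insert, in the lexicographic order of the pairs $(\xi,\alpha)$ with $\xi<\omega_1$, $\alpha\le\theta_{i,\xi}$, the families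
$$\mathcal R_{\xi,\alpha}=\mathcal G_i\cup\bigcup_{\eta<\xi}[Y_{i,\eta}]^{\le\omega_1}\cup\mathcal F^{i,\xi}_\alpha .$$
They are generated. $\mathcal R_{0,0}=\mathcal G_i$, since $\emptyset\in\mathcal G_i$. For fixed $\xi$, continuity in $\alpha$ is inherited from the filtration, and $\mathcal R_{\xi,\alpha+1}\setminus\mathcal R_{\xi,\alpha}\subseteq\mathcal F^{i,\xi}_{\alpha+1}\setminus\mathcal F^{i,\xi}_\alpha$ has size $\le\omega_2$. Next, $\mathcal R_{\xi+1,0}=\mathcal R_{\xi,\theta_{i,\xi}}$, and for limit $\xi$, $\mathcal R_{\xi,0}$ is the union of the earlier families. The union of all $\mathcal R_{\xi,\alpha}$ is $\mathcal G_{i+1}$. Together with the continuity of $\langle\mathcal G_i\rangle$ this gives a filtration of $Y$. $\square$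

If fewer than $\omega_1$ (but at least one) sets $Y_{i,\xi}$ are given, repeat one of them.

**Lemma 7.3.** Every set of size $\le\aleph_{\omega_1}$ has a filtration.

Proof. We use induction on the cardinality. Filtrations transfer along bijections, so the set may be taken to be a cardinal $\chi$.

**Step 1: $\chi\le\omega_2$.** This is the base. $|[\chi]^{\le\omega_1}|\le\omega_2^{\omega_1}=\omega_2$, so $\theta=1$ works.

**Step 2: $\chi>\omega_2$ regular.** This repeats the example. Let $\mathcal G_i=\{\emptyset\}\cup\bigcup_{j<i}[j]^{\le\omega_1}$ for $i\le\chi$. If $i=j+1$, $\mathcal G_i=[j]^{\le\omega_1}$. If $i$ is a limit with $cf(i)>\omega_1$, $\mathcal G_i=[i]^{\le\omega_1}$. If $i$ is a limit with $cf(i)\le\omega_1$, $\mathcal G_i$ is a union of at most $\omega_1$ families $[j]^{\le\omega_1}$. So all are generated; the sequence is increasing and continuous; $\mathcal G_{i+1}=\mathcal G_i\cup[i]^{\le\omega_1}$ with $|i|<\chi$; and $\mathcal G_\chi=[\chi]^{\le\omega_1}$. By induction and Lemma 7.2, $\chi$ has a filtration.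

From now on $\chi$ is singular, so $\varrho:=cf(\chi)\in\{\omega,\omega_1\}$. Sets $a\in[\chi]^{\le\omega_1}$ may be unbounded in $\chi$, so initial segments no longer help. We use models in their place.

**Step 3: a chain of models.** The traces of the models on $[\chi]^{\le\omega_1}$ will be the families $\mathcal G_i$. Fix cardinals $\omega_1\le\chi_\xi<\chi$ $(\xi<\varrho)$, increasing and cofinal in $\chi$, a $\square_\chi$-sequence $\langle C_i:i<\chi^+\text{ limit}\rangle$, and an enumeration $\langle a_i:i<\chi^+\rangle$ of $[\chi]^{\le\omega_1}$; under GCH $\chi^{\omega_1}=\chi^+$ because $cf(\chi)\le\omega_1$. Let $\Theta$ be a large regular cardinal and $<^*$ a well-order of $H(\Theta)$. Build an increasing continuous chain $\langle M_i:i<\chi^+\rangle$ of elementary submodels of $(H(\Theta),\in,<^*)$ of size $\chi$, with $\chi+1\subseteq M_0$, all parameters just listed in $M_0$, and $\langle M_j:j\le i\rangle\in M_{i+1}$. Moreover, for $l=0$ and for successor $l$ let $M_l=\bigcup_{\xi<\varrho}N_\xi$ (the $N_\xi$ depend on $l$), where the $N_\xi$ are increasing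 elementary submodels, $|N_\xi|=\chi_\xi\subseteq N_\xi$, $N_\xi\in N_{\xi+1}$, and the parameters together with $\langle M_j:j<l\rangle$ are in $N_0$. Such $N_\xi$ exist: by Löwenheim–Skolem let $N_\xi$ have size $\chi_\xi$ and contain $\chi_\xi$, the parameters, and all $N_\eta$, $\eta<\xi$, both as subsets and as elements.

The chain is increasing: $M_i\in M_{i+1}$, $|M_i|=\chi$ and $\chi\subseteq M_{i+1}$ give $M_i\subseteq M_{i+1}$. Also $j\in M_{j+1}$, since $j+1$ is the domain of $\langle M_l:l\le j\rangle$; hence $i\subseteq M_i$ for all $i$. Put $\mathcal G_i=[\chi]^{\le\omega_1}\cap M_i$. We use: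

$(*)$ If $Y\in M_i$, $Y\subseteq\chi$ and $|Y|<\chi$, then $[Y]^{\le\omega_1}\subseteq M_i$. Indeed $[Y]^{\le\omega_1}\in M_i$ has size $<\chi$ by GCH, as $\chi$ is a limit cardinal, and $\chi\subseteq M_i$.

**Step 4: $\mathcal G_l$ is generated for $l=0$ and successor $l$.** This is where the $N_\xi$ are used. Put $Y_\xi=N_\xi\cap\chi$; it is in $M_l$, since $N_\xi\in N_{\xi+1}$, and $|Y_\xi|\le\chi_\xi$. Then $\mathcal G_l=\bigcup_{\xi<\varrho}[Y_\xi]^{\le\omega_1}$: if $a\in\mathcal G_l$, then $a\in N_\xi$ for some $\xi$, and $|a|\le\omega_1\subseteq N_\xi$ gives $a\subseteq N_\xi$; the other inclusion is $(*)$. For $j<\chi^+$ we may therefore let $y_j$ be the $<^*$-least increasing sequence $\langle y_j(\xi):\xi<\varrho\rangle$ of subsets of $\chi$ with $|y_j(\xi)|\le\chi_\xi$ and $\mathcal G_{j+1}=\bigcup_\xi[y_j(\xi)]^{\le\omega_1}$.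

$(**)$ If $k<i$ are limit ordinals, then $\langle y_j:j<k\rangle\in M_i$. In $(H(\Theta),\in,<^*)$ the sequence $y_j$ is defined, uniformly in $j$, from $M_{j+1}$, $\chi$ and $\langle\chi_\xi\rangle_\xi$. So $\langle y_j:j<k\rangle$, which is an element of $H(\Theta)$ since $\Theta$ is regular, is definable there from $\langle M_l:l\le k\rangle\in M_{k+1}$ and parameters in $M_0$. Hence it is in $M_{k+1}\subseteq M_i$.

**Step 5: $\mathcal G_i$ is generated for limit $i$.** If $cf(i)\le\omega_1$, then $\mathcal G_i$ is the union of at most $\omega_1$ of the families $\mathcal G_l$ with $l<i$ a successor, and these are generated.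

If $cf(i)>\omega_1$, the union has too many members for this, and here $\square_\chi$ is needed. As $cf(\mathrm{otp}\,C_i)=cf(i)>\omega_1\ge cf(\chi)$, $\mathrm{otp}\,C_i\ne\chi$, so $|C_i|<\chi$ and $|C_i|\le\chi_{\xi_0}$ for some $\xi_0<\varrho$. For $\xi_0\le\xi<\varrho$ let $Y_\xi=\bigcup_{j\in C_i}y_j(\xi)$. We claim
$$\mathcal G_i=\bigcup_{\xi_0\le\xi<\varrho}[Y_\xi]^{\le\omega_1}.$$
Let $a\in\mathcal G_i$. Then $a\in M_{j+1}$ for some $j\in C_i$, since $C_i$ is unbounded in $i$. So $a\subseteq y_j(\xi)$ for some $\xi$, which can be taken $\ge\xi_0$ because $y_j$ is increasing; thus $a\subseteq Y_\xi$.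

Conversely let $a\in[Y_\xi]^{\le\omega_1}$. Each element of $a$ lies in $y_j(\xi)$ for some $j\in C_i$, and since $cf(i)>\omega_1$ there is a limit point $k<i$ of $C_i$ above all the $j$ chosen for elements of $a$. So $a\subseteq W:=\bigcup_{j\in C_i\cap k}y_j(\xi)$. The set $Y_\xi$ itself need not be in $M_i$, but $W$ is: by coherence $C_i\cap k=C_k$, and $C_k\in M_i$ because $k\in i\subseteq M_i$ and the $\square_\chi$-sequence is in $M_0$; by $(**)$ $\langle y_j:j<k\rangle\in M_i$; and $\xi\in M_i$. Also $|W|\le\chi_{\xi_0}\cdot\chi_\xi=\chi_\xi<\chi$. By $(*)$, $a\in M_i$.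

**Step 6: gluing.** We assemble the filtration. The sequence
$$\{\emptyset\},\ \mathcal G_0,\ \mathcal G_1,\ \dots,\ \mathcal G_i,\ \dots\ (i<\chi^+),\ [\chi]^{\le\omega_1}$$
is increasing and consists of generated families. It is continuous, also at the end, because $i\in M_{i+1}$ and so $a_i\in M_{i+1}$. By Step 4 each successor step adds $\varrho\le\omega_1$ families $[Y]^{\le\omega_1}$ with $|Y|<\chi$: the first step adds those that make up $\mathcal G_0$, and the step from $\mathcal G_i$ to $\mathcal G_{i+1}$ adds the $[y_i(\xi)]^{\le\omega_1}$. Such $Y$ have filtrations by induction, and Lemma 7.2 applies. $\square$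

## 8. Cutting up supports along the filtration

Fix a filtration $\langle\mathcal F_\alpha:\alpha\le\theta\rangle$ of $\Omega=\aleph_{\omega_1}$, representations $\mathcal F_\alpha=\bigcup_{\xi<\omega_1}[Y_{\alpha,\xi}]^{\le\omega_1}$, and injections $\iota_\alpha:\mathcal F_{\alpha+1}\setminus\mathcal F_\alpha\to\omega_2$.

**Definition 8.1.** For $\emptyset\ne a\in[\Omega]^{\le\omega_1}$ let $rk(a)$ be the unique $\alpha$ with $a\in\mathcal F_{\alpha+1}\setminus\mathcal F_\alpha$; it exists by continuity. With $\alpha=rk(a)$ put
$$D_\xi(a)=(a\cap Y_{\alpha,\xi})\setminus\bigcup_{\eta<\xi}Y_{\alpha,\eta},\qquad E(a)=a\setminus\bigcup_{\xi<\omega_1}Y_{\alpha,\xi},$$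
and $D_\xi(\emptyset)=E(\emptyset)=\emptyset$. For $s\in\omega_1^{<\omega}$, the set of finite sequences of countable ordinals, let $a_\emptyset=a$ and $a_{s^\frown\xi}=D_\xi(a_s)$.

Thus $a$ is the disjoint union of $E(a)$ and the $D_\xi(a)$. As $D_\xi(a)\subseteq Y_{\alpha,\xi}$ has size $\le\omega_1$, it belongs to $\mathcal F_\alpha$, so $rk(D_\xi(a))<rk(a)$ if $D_\xi(a)\ne\emptyset$. Given $v\in a$, either $v\in E(a)$ or $v$ is in exactly one $D_\xi(a)$; repeat. As ranks strictly decrease, this stops. So every $v\in a$ lies in $E(a_s)$ for exactly one $s$.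

For each $b\in[\Omega]^{\le\omega_1}$ fix a bijection $g_b:|E(b)|\to E(b)$, and put $e_a(s,\zeta)=g_{a_s}(\zeta)$ for $\zeta<|E(a_s)|$. Then $e_a$ is a bijection from a subset of $I:=\omega_1^{<\omega}\times\omega_1$ onto $a$.

Example, with the filtration of $\omega_3$ from Section 7. Let $a=\omega_1$; its rank is $\omega_1$, the least $i$ with $a\subseteq i$. With $Y_{\omega_1,\xi}=\xi$ we get $D_{\eta+1}(a)=\{\eta\}$, while $D_0(a)$, $D_\xi(a)$ for limit $\xi$, and $E(a)$ are empty. The set $\{\eta\}$ has rank $\eta+1$, and $\mathcal F_{\eta+1}=[\eta]^{\le\omega_1}$; with $Y_{\eta+1,\xi}=\eta$ we get $E(\{\eta\})=\{\eta\}$. So $e_a(\langle\eta+1\rangle,0)=\eta$.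

**Definition 8.2.** The color of $a$ is the function on $\omega_1^{<\omega}$ that assigns to $s$ the pair $(\iota_{rk(a_s)}(a_s),|E(a_s)|)$, or the word "empty" if $a_s=\emptyset$. Let $\mathcal A_\gamma$ be the set of all $a$ of color $\gamma$.

There are at most $\omega_2^{\omega_1}=\omega_2$ colors. All $e_a$ with $a\in\mathcal A_\gamma$ have the same domain $d_\gamma\subseteq I$. Two different sets of the same rank never have the same color, since $\iota_\alpha$ is injective. For instance, with the filtration of $\omega_3$, the ranges of the functions $e^\beta$ of Section 6, which are unbounded subsets of $\omega_1$, all have rank $\omega_1$; so they get pairwise different colors.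

**Lemma 8.3.** Let $a,b\in\mathcal A_\gamma$ and $s\in\omega_1^{<\omega}$.

(P0) If $a_s=b_s$, then $a_t=b_t$ and $e_a(t,\cdot)=e_b(t,\cdot)$ for all $t\supseteq s$.

(P1) If $a_s\ne b_s$, then $E(a_s)\cap E(b_s)=\emptyset$.

(P2) If $a_s\ne b_s$, then for some $\xi_0<\omega_1$: $a_t\cap b_t=\emptyset$ whenever $t\supseteq s^\frown\xi$ with $\xi>\xi_0$.

Proof. (P0) $a_t$ is determined by $a_s$ and the rest of $t$, and $e_a(t,\cdot)=g_{a_t}$ by $a_t$.

Let $a_s\ne b_s$. As the colors agree, both are nonempty, and they have the same $\iota$-value. If their ranks were equal to one $\alpha$, injectivity of $\iota_\alpha$ would give $a_s=b_s$. So the ranks differ; say $rk(b_s)<rk(a_s)=\alpha$, the other case being symmetric. Then $b_s\in\mathcal F_{rk(b_s)+1}\subseteq\mathcal F_\alpha$, so $b_s\subseteq Y_{\alpha,\xi_0}$ for some $\xi_0<\omega_1$. Now $E(a_s)$ is disjoint from $Y_{\alpha,\xi_0}\supseteq b_s\supseteq E(b_s)$, which is (P1). If $\xi>\xi_0$ and $t\supseteq s^\frown\xi$, then $a_t\subseteq D_\xi(a_s)$ is disjoint from $Y_{\alpha,\xi_0}\supseteq b_s\supseteq b_t$,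 which is (P2). $\square$

Now let $N$ be a countable elementary submodel of a large $H(\Theta)$ containing all these objects and $\gamma$, and let $\delta=N\cap\omega_1$, a countable ordinal. Then $I\cap N=\delta^{<\omega}\times\delta$. For $z=(s,\zeta)\in d_\gamma$ let $u(z)$ be the longest initial segment of $s$ that is in $\delta^{<\omega}$. It is a finite sequence of elements of $N$, so $u(z)\in N$, even if $z\notin N$.

**Lemma 8.4.** Let $z\in d_\gamma$.

(Q1) If $a,b\in\mathcal A_\gamma$ and $a_{u(z)}=b_{u(z)}$, then $e_a(z)=e_b(z)$.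

(Q2) If $a,b\in\mathcal A_\gamma\cap N$ and $a_{u(z)}\ne b_{u(z)}$, then $e_a(z)\ne e_b(z)$.

(Q3) If $a\in\mathcal A_\gamma\cap N$ and $z\notin N$, then $e_a(z)\notin N$.

Proof. Write $z=(s,\zeta)$. (Q1) is (P0), since $s\supseteq u(z)$. For (Q2), if $s=u(z)$, then $e_a(z)\in E(a_s)$ and $e_b(z)\in E(b_s)$, which are disjoint by (P1). Otherwise $s\supseteq u(z)^\frown\xi$ with $\xi\ge\delta$. Since $a,b,u(z)\in N$, by elementarity the $\xi_0$ of (P2) for $u(z)$ can be taken in $N$; then $\xi_0<\delta\le\xi$, so $a_s\cap b_s=\emptyset$. As $e_a(z)\in a_s$ and $e_b(z)\in b_s$, they differ. For (Q3): $e_a\in N$ is injective, so if $e_a(z)\in N$ then $z\in N$. $\square$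

This is the property asked for at the end of Section 6: for $a,b\in N$ in one $\mathcal A_\gamma$, the question whether $e_a(z)=e_b(z)$ is decided by comparing $a_{u(z)}$ and $b_{u(z)}$, which lie in $N$.

## 9. Hereditarily separable pieces of $\{0,1\}^{\omega_1}$

Let $V$, $P$, $G$, $r$ be as in Section 6, with $V$ satisfying in addition the $\square_\chi$ hypotheses, and carry out Section 8 in $V$. The sets $a$, the colors and the $\mathcal A_\gamma$ are all in $V$.

For a color $\gamma$ let $Q_\gamma=\mathrm{Fn}(d_\gamma,2)$. A nice $Q_\gamma$-name $\sigma$ for an element of $\{0,1\}^{\omega_1}$ is a sequence $\langle(A_\alpha,\varepsilon_\alpha):\alpha<\omega_1\rangle$ in $V$, where $A_\alpha$ is a maximal antichain of $Q_\gamma$ (so $A_\alpha$ is countable) and $\varepsilon_\alpha:A_\alpha\to\{0,1\}$. If $g:d_\gamma\to\{0,1\}$ is $Q_\gamma$-generic over $V$, let $\sigma[g](\alpha)=\varepsilon_\alpha(q)$ for the unique $q\in A_\alpha$ with $q\subseteq g$.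

If $a\in\mathcal A_\gamma$, then $r\circ e_a$ is $Q_\gamma$-generic over $V$: $e_a$ induces an isomorphism of $\mathrm{Fn}(a,2)$ with $Q_\gamma$, and a maximal antichain of $\mathrm{Fn}(a,2)$ is maximal in $P$. So put
$$x_a=x_a^\sigma=\sigma[r\circ e_a],\qquad C_{\gamma,\sigma}=\{x_a^\sigma:a\in\mathcal A_\gamma\}\subseteq\{0,1\}^{\omega_1}.$$

**Lemma 9.1.** In $V[G]$, $\{0,1\}^{\omega_1}$ is a union of at most $\omega_2$ sets $C_{\gamma,\sigma}$.

Proof. Let $x\in\{0,1\}^{\omega_1}\cap V[G]$ have the name $\dot x$. In $V$ choose for each $\alpha<\omega_1$ a maximal antichain of $P$ consisting of conditions that decide $\dot x(\alpha)$. Each is countable, so the union $a$ of the domains of all these conditions is in $[\Omega]^{\le\omega_1}$. Let $\gamma$ be the color of $a$. Composing the conditions with $e_a$ turns the antichains into maximal antichains of $Q_\gamma$, and with the decided values this is a nice name $\sigma$ with $x=\sigma[r\circ e_a]=x^\sigma_a$. There are at most $\omega_2$ colors. As $|Q_\gamma|\le\omega_1$ and GCH holds in $V$, there are at most $(\omega_1^\omega)^{\omega_1}=\omega_2$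 names for each color. $\square$

For the main lemma we recall textbook facts. Let $N\prec H(\Theta)$ be countable, in $V$, with $P\in N$, and $N[G]=\{\dot y^G:\dot y\in N\text{ a }P\text{-name}\}$. Then $N[G]\prec H(\Theta)^{V[G]}$. Every maximal antichain $A\in N$ of $P$ is countable by ccc, hence $A\subseteq N$. Therefore $N[G]\cap V=N$: if $\dot y\in N$ and $\dot y^G\in V$, take in $N$ a maximal antichain of conditions that either decide $\dot y$ to be a particular element of $V$ or force $\dot y\notin V$; the member of it in $G$ is in $N$ and decides $\dot y$, so by elementarity the decided value is in $N$.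

**Lemma 9.2.** In $V[G]$ each $C_{\gamma,\sigma}$ is HS.

Proof. Let $A\subseteq C_{\gamma,\sigma}$ and $\mathcal W=\{a\in\mathcal A_\gamma:x_a\in A\}$, with name $\dot{\mathcal W}$. In $V$ let $N\prec H(\Theta)$ be countable as in Section 8, with also $\dot{\mathcal W},P,\sigma\in N$. We show that the countable set $\{x_b:b\in\mathcal W\cap N\}$ is dense in $A$. So let $a^*\in\mathcal W$, let $F\subseteq\omega_1$ be finite and $w=x_{a^*}\upharpoonright F$. We seek $b\in\mathcal W\cap N$ with $x_b\upharpoonright F=w$.

**Step 1: a finite condition, split by $N$.** This isolates the finitely many bits of $r$ that matter. For $\alpha\in F$ let $q_\alpha\in A_\alpha$ be the member with $q_\alpha\subseteq r\circ e_{a^*}$, and let $q=\bigcup_{\alpha\in F}q_\alpha\in Q_\gamma$. Then $q\subseteq r\circ e_{a^*}$, and whenever $q\subseteq r\circ e_b$ with $b\in\mathcal A_\gamma$, we have $x_b\upharpoonright F=w$. Let $q_0$ be the restriction of $q$ to $\mathrm{dom}(q)\cap N$; being finite, $q_0\in N$. Let $\mathrm{dom}(q)\setminus N=\{z_1,\dots,z_m\}$, $u_k=u(z_k)\in N$, and $K_0=\{k:a^*_{u_k}\in N\}$.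 Put
$$\mathcal W_1=\{a\in\mathcal W:\ q_0\subseteq r\circ e_a,\ a_{u_k}=a^*_{u_k}\ (k\in K_0)\}.$$
All parameters here are in $N[G]$, so $\mathcal W_1\in N[G]$. Also $a^*\in\mathcal W_1$.

**Step 2: many candidates in $N$.** We need infinitely many candidates that look different from each other at the $u_k$, $k\notin K_0$.

(†) For every finite $T_0\subseteq\mathcal W_1\cap N$ there is $a\in\mathcal W_1\cap N$ with $a_{u_k}\ne b_{u_k}$ for all $b\in T_0$ and $k\notin K_0$.

In $V[G]$ the set $a^*$ is such an $a\in\mathcal W_1$: for $k\notin K_0$, $a^*_{u_k}\notin N$, while $b_{u_k}\in N$. By elementarity there is one in $N[G]\cap V=N$.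

**Step 3: the candidates are known before the rest of $r$.** This leaves enough genericity for the $z_k$. Since $P\cap N=\mathrm{Fn}(\Omega\cap N,2)$, put $G_0=G\cap N=G\cap\mathrm{Fn}(\Omega\cap N,2)$ and $G_1=G\cap\mathrm{Fn}(\Omega\setminus N,2)$. By the product lemma $G_1$ is generic over $V[G_0]$. The set $T=\mathcal W_1\cap N$ belongs to $V[G_0]$: let $\dot{\mathcal W}_1\in N$ be a name of $\mathcal W_1$. For $a\in\mathcal A_\gamma\cap N$ there is in $N$ a maximal antichain of conditions deciding "$a\in\dot{\mathcal W}_1$", and it is a subset of $N$. So $a\in\mathcal W_1$ iff some $p\in G_0$ forces it; and the set of pairs $(p,a)$ in $N$ such that $p$ forces $a\in\dot{\mathcal W}_1$ is in $V$. Using (†) repeatedly, choose in $V[G_0]$ a sequence $\langle b_j:j<\omega\rangle$ from $T$ with $(b_j)_{u_k}\ne(b_{j'})_{u_k}$ for all $j\ne j'$ and $k\notin K_0$. By Lemma 8.4: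

- all $e_{b_j}(z_k)$ are outside $N$ (Q3), and for fixed $j$ they are distinct for distinct $k$;
- for $k\in K_0$, $e_{b_j}(z_k)=e_{a^*}(z_k)=:v_k$ for all $j$ (Q1), and $r(v_k)=q(z_k)$ because $q\subseteq r\circ e_{a^*}$;
- for $k\notin K_0$, the map $j\mapsto e_{b_j}(z_k)$ is injective (Q2).

**Step 4: a density argument.** Genericity of $G_1$ now picks the right $b_j$. Let $\mathcal D\in V[G_0]$ be the set of $p\in\mathrm{Fn}(\Omega\setminus N,2)$ such that either $p(v_k)\ne q(z_k)$ for some $k\in K_0$ with $v_k\in\mathrm{dom}(p)$, or for some $j$, $p(e_{b_j}(z_k))=q(z_k)$ for all $k\in\{1,\dots,m\}$. It is dense. Given $p$, extend it so that all $v_k$ $(k\in K_0)$ are in its domain. If some value differs from $q(z_k)$, we are done. Otherwise choose $j$ with $e_{b_j}(z_k)\notin\mathrm{dom}(p)$ for all $k\notin K_0$; by injectivity only finitely many $j$ are excluded. Extend $p$ by $e_{b_j}(z_k)\mapsto q(z_k)$ for $k\notin K_0$; these are distinct points.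

Take $p\in G_1\cap\mathcal D$. As $p\subseteq r$ and $r(v_k)=q(z_k)$ for $k\in K_0$, the first alternative is impossible. So for some $j$, $r(e_{b_j}(z_k))=q(z_k)$ for all $k$. Together with $q_0\subseteq r\circ e_{b_j}$, which holds because $b_j\in\mathcal W_1$, this gives $q\subseteq r\circ e_{b_j}$. Hence $x_{b_j}\upharpoonright F=w$, and $b_j\in\mathcal W\cap N$. $\square$

## 10. $wt(\{0,1\}^{\omega_1})=\omega$ in the Cohen extension

**Proof of Theorem A.** The cardinal arithmetic is (6.1). In $V[G]$ let $X=\{0,1\}^{\omega_1}$, a compact topological group, hence a homogeneous compactum. It is separable (Section 1); let $S$ be a countable dense subset. Each $C_{\gamma,\sigma}\cup S$ is dense, and it is HS: a subset of it is the union of a subset of $C_{\gamma,\sigma}$, separable by Lemma 9.2, and a countable set. By Lemma 9.1 the sets $C_{\gamma,\sigma}\cup S$ cover $X$ and number at most $\omega_2\le\aleph_{\omega_1}=\mathfrak c$; listing some of them repeatedly if necessary, $X$ is a union of $\omega_2$ dense HS subspaces.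

An HS space has countable tightness: if $x\in\overline A$ and $D$ is a countable dense subset of $A$, then $x\in\overline D$. Also $X=\overline S\subseteq[C_{\gamma,\sigma}\cup S]^c_{2^\omega}$. So the cover satisfies Definition 1.1 with $\kappa=\omega$, and $wt(X)=\omega$. By (6.1)
$$|X|=2^{\omega_1}=\mathfrak c^+=\aleph_{\omega_1+1}>\aleph_{\omega_1}=\mathfrak c=2^{wt(X)}.\qquad\square$$
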